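\title{The equational theory of representable implication semigroups is not finitely axiomatizable}

\begin{abstract}
We consider algebras of binary relations contained in a transitive relation $\top$, with composition and with the implication $R\to R'=(\top\setminus R)\cup R'$. We show that the equations valid in all such algebras are not finitely axiomatizable, and are not axiomatized by any set of equations in boundedly many variables. Ramsey's theorem for triangles yields a valid equation for each number $k$ of colors. This equation fails in a finite algebra whose few-generated subalgebras are all representable over $(\mathbb{Q},<)$. We determine for which path lengths these equations are valid, show that $n+2$ variables always say more than $n$ variables, and extend the result to richer Boolean signatures, to restricted classes of tops and to first-order axioms.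
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a set $X$, the \emph{base}, and a transitive binary relation $\top\subseteq X\times X$, the \emph{top}. For relations $R,R'\subseteq\top$ put
\[
R\to R'=(\top\setminus R)\cup R',\qquad
R;R'=\{(x,y) : (x,w)\in R \text{ and } (w,y)\in R' \text{ for some } w\}.
\]
Thus $;$ is composition, and a pair of $\top$ lies in $R\to R'$ when its membership in $R$ implies its membership in $R'$. A \emph{model} is an algebra $(A,\to,;)$ in which $A$ is a nonempty set of subsets of $\top$ closed under the two operations. Transitivity is exactly what this definition needs. Every model contains $R\to R=\top$, so it must contain $\top;\top$, which must then be a subset of $\top$. Conversely, if $\top$ is transitive, then the full power set $\mathcal{P}(\top)$ is a model.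

An \emph{implication semigroup} is an algebra $(S,\to,;)$ with two binary operations. It is \emph{representable} if it is isomorphic to a model, that is, if for some base and top there is an injective map $h\colon S\to\mathcal{P}(\top)$ with $h(a\to b)=(\top\setminus h(a))\cup h(b)$ and $h(a;b)=h(a);h(b)$. Let $\mathbf{RIS}$ be the class of representable implication semigroups and $\mathrm{Eq}(\mathbf{RIS})$ the set of equations in the signature $(\to,;)$ that hold in all of its members. We call these equations \emph{valid}. It is known that $\mathbf{RIS}$ is a quasivariety, that it is not finitely axiomatizable, and that its (finite) representation decision problem is undecidable. The following question comes from the paper of Lewis-Smith and \v{S}emrl \cite{LS}.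

\medskip
\noindent\emph{Is there a finite set of equations from which every equation of $\mathrm{Eq}(\mathbf{RIS})$ follows by equational logic?}
\medskip

The known facts do not settle this, because a quasivariety can need infinitely many axioms while its equations need only finitely many. Torsion-free abelian groups are an example. They are defined by the group axioms and the implications $px=0\Rightarrow x=0$ for primes $p$; by compactness a finite axiomatization could be taken from this list, and $\mathbb{Z}/q\mathbb{Z}$ with $q$ a large prime satisfies any finite part of it. Yet free abelian groups are torsion-free, so the equations of this class are just those of abelian groups.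

One might expect the same here, since each operation alone is tame. The valid equations in $;$ alone are the consequences of associativity: on the base of all finite words in the variables, with top the full relation, interpret $x$ as $\{(u,ux)\}$; then a word $w$ evaluates to $\{(u,uw)\}$, and different words have different values. The valid equations in $\to$ alone are those of the two-element algebra $\{0,1\}$ with classical implication, because $\to$ acts on $\mathcal{P}(\top)$ pair by pair. The evident laws that link the two operations are few, for instance the distributivity of composition over unions. Nevertheless the answer is no.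

\begin{theorem}\label{thm:main}
For every $n$ there are an algebra $A$ of signature $(\to,;)$ and an equation $\varepsilon\in\mathrm{Eq}(\mathbf{RIS})$ such that $A$ satisfies every equation of $\mathrm{Eq}(\mathbf{RIS})$ in at most $n$ variables, but $A\not\models\varepsilon$. Hence $\mathrm{Eq}(\mathbf{RIS})$ is not finitely axiomatizable, and no set of equations using boundedly many variables axiomatizes it.
\end{theorem}

The equation $\varepsilon$ that we first construct has $2^n+2$ variables. This number can be brought down almost to $n$.

\begin{theorem}\label{thm:gap}
For every $n\ge 0$ there is an equation in $n+2$ variables in $\mathrm{Eq}(\mathbf{RIS})$ which does not follow from the equations of $\mathrm{Eq}(\mathbf{RIS})$ with at most $n$ variables.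
\end{theorem}

The algebras $A$ are finite. They describe colorings of the pairs of $\top$ with $k$ colors and no monochromatic triangle. Section~\ref{sec:three} works out the case $k=3$, $n=1$, in which both halves of the argument are visible. Section~\ref{sec:equations} turns Ramsey's theorem into equations $\varepsilon_{k,m}$ and determines exactly which of them are valid (Theorem~\ref{thm:sharp}). Sections~\ref{sec:rationals} and~\ref{sec:small} show that few elements of a $k$-color algebra cannot tell $k$ colors from infinitely many, and that infinitely many colors can be realized on $\mathbb{Q}$. Section~\ref{sec:range} extends the result to other signatures, other tops and first-order axioms (Theorem~\ref{thm:range}). Of the known facts above, only the first is used, and only in Corollary~\ref{cor:between}.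

\section{Boolean terms and monochromatic triangles}\label{sec:prelim}

\subsection*{What implication can express}
Let $W$ be a set, and let $u\to v=(W\setminus u)\cup v$ for $u,v\subseteq W$. The complement of $u\to v$ in $W$ is $u\setminus v$. Fix a variable $z$ and define the terms
\[
1:=z\to z,\qquad u\vee v:=(u\to v)\to v,\qquad u\wedge_z v:=\bigl(u\to(v\to z)\bigr)\to z .
\]
For subsets $u,v,z$ of $W$ their values are
\begin{equation}\label{eq:terms}
1=W,\qquad u\vee v=u\cup v,\qquad u\wedge_z v=(u\cap v)\cup z .
\end{equation}
The second holds because $(u\to v)\to v=(u\setminus v)\cup v$. For the third, $u\to(v\to z)=(W\setminus u)\cup(W\setminus v)\cup z$ has complement $(u\cap v)\setminus z$, and adding $z$ gives $(u\cap v)\cup z$. We use \eqref{eq:terms} with $W=\top$ in models and with $W$ a set of colors in the algebras of Section~\ref{sec:three}. An inclusion is an equation as well: $s\to t=1$ holds if and only if $s\subseteq t$. Iterated $\vee$, $\wedge_z$ and $;$ are bracketed to the left, and $1^m=(\cdots(1;1);\cdots);1$ has $m$ factors.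

So unions and the top are available, but intersection is available only up to the error $z$. This cannot be improved. If $|X|\ge2$, the relations $R\subseteq X\times X$ in which every point has an $R$-successor form a model with top $X\times X$, since $R\to R'\supseteq R'$; this model does not contain $\emptyset$ and is not closed under intersection. The variable $z$ will serve as a substitute for the missing constant $\emptyset$.

From equational logic we need only soundness: if an equation follows from a set $E$ of equations, then it holds in every algebra that satisfies $E$.

\subsection*{Ramsey numbers}
For $k\ge1$ let $R_k$ be the least $N$ such that every coloring of the $2$-element subsets of an $N$-element set with $k$ colors has a monochromatic triangle, that is, three points whose three pairs have the same color. By restriction, every set with at least $R_k$ points has this property too. Ramsey's theorem says that $R_k$ is finite; we recall the argument. We have $R_1=3$, and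
\[
R_k\le k(R_{k-1}-1)+2\qquad(k\ge2).
\]
Indeed, fix a point $v$ in a set of that size. Among the other $k(R_{k-1}-1)+1$ points, some $R_{k-1}$ are joined to $v$ in one color $c$. If two of them are joined in color $c$, they form a monochromatic triangle with $v$. Otherwise their pairs use only $k-1$ colors, and they contain a monochromatic triangle. This gives $R_2\le6$ and $R_3\le17$. In fact $R_2=6$: color a pair from $\{0,\dots,4\}$ according to whether the difference is $\pm1$ or $\pm2$ modulo $5$; each color class is a $5$-cycle and contains no triangle.

\section{Color algebras and the case of three colors}\label{sec:three}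

Suppose that the pairs of a top are colored with colors from a set $K$, and let a set $X\subseteq K$ stand for the relation formed by the pairs whose color lies in $X$. If $(p,r)$ has color $a$ and $(r,q)$ has color $b$, which colors $c$ may $(p,q)$ have? We allow every $c$ except when $a=b=c$. The algebra that records this rule is the following.

Let $K$ be a set with $|K|\ge2$. The \emph{color algebra} $C_K$ has universe $\mathcal{P}(K)$ and operations $X\to Y=(K\setminus X)\cup Y$ and
\begin{equation}\label{eq:comp}
X;Y=\{c\in K : \text{there are } a\in X,\ b\in Y \text{ such that not } a=b=c\}.
\end{equation}
If $X$ and $Y$ are nonempty and are not the same singleton, then there are $a\in X$ and $b\in Y$ with $a\neq b$, and every $c$ qualifies. Hence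
\begin{equation}\label{eq:cases}
X;Y=\begin{cases}
\emptyset & \text{if } X=\emptyset \text{ or } Y=\emptyset,\\
K\setminus X & \text{if } X=Y \text{ is a singleton},\\
K & \text{otherwise.}
\end{cases}
\end{equation}
In particular $K;K=K$; this is where $|K|\ge2$ is needed. We write $C_k$ for $K=\{1,\dots,k\}$ with $k\ge2$, and $C_\omega$ for $K=\omega=\{0,1,2,\dots\}$.

The algebra $C_2$ fails a very short valid equation: $(\{1\};\{1\});\{2\}=\{2\};\{2\}=\{1\}$, while $\{1\};(\{1\};\{2\})=\{1\};K=K$. For $|K|\ge3$ a product of two nonempty sets has at least two elements, so every product of three nonempty sets is $K$ in either bracketing, and $;$ is associative. The first case of interest is therefore $C_3$. Let $K=\{1,2,3\}$.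

\subsection*{$C_3$ is not representable}
Suppose that $h\colon C_3\to\mathcal{P}(\top)$ is a representation. Nothing in the signature forces $h(\emptyset)$ to be empty, so put $Z=h(\emptyset)$. Since $h$ preserves terms, \eqref{eq:terms} and \eqref{eq:cases} give $h(K)=\top$ and
\begin{itemize}
\item[(a)] $h(\{1\})\cup h(\{2\})\cup h(\{3\})=\top$;
\item[(b)] $\bigl(h(\{c\});h(\{c\})\bigr)\cap h(\{c\})\subseteq Z$ for each $c$, since $(\{c\};\{c\})\wedge_z\{c\}=\emptyset$ when $z=\emptyset$;
\item[(c)] $Z;\top=\top;Z=Z$, since $\emptyset;K=K;\emptyset=\emptyset$.
\end{itemize}
As $h$ is injective, there is a pair $(u,v)\in\top\setminus Z$. From $K;K=K$ we get $\top^{16}=\top$, so there are points $u=p_0,p_1,\dots,p_{16}=v$ with $(p_i,p_{i+1})\in\top$. By transitivity all pairs $(p_i,p_j)$ with $i<j$ lie in $\top$. None of them lies in $Z$: otherwise (c), applied on the left with $(p_0,p_i)$ if $i>0$ and on the right with $(p_j,p_{16})$ if $j<16$, would put $(u,v)$ in $Z$. By (a) we can give each pair of indices $i<j$ a color $c$ with $(p_i,p_j)\in h(\{c\})$. There are $17\ge R_3$ indices, so some $i<j<l$ form a triangle of one color $c$. By (b), $(p_i,p_l)\in Z$, a contradiction.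

\subsection*{One element does not see the obstruction}
Up to renaming the colors, every element of $C_3$ lies in $B=\{\emptyset,\{1\},\{2,3\},K\}$. In $B$ we have $\{1\};\{1\}=\{2,3\}$, and every other product of nonempty sets is $K$. The same holds in the subalgebra $\{\emptyset,\{0\},\omega\setminus\{0\},\omega\}$ of $C_\omega$: there $\{0\};\{0\}=\omega\setminus\{0\}$, and every other product of nonempty sets is $\omega$. So $B$ embeds in $C_\omega$. The rule \eqref{eq:cases} cannot distinguish the block $\{2,3\}$ from an infinite block of colors. With infinitely many colors Ramsey's theorem for triangles is no obstacle, and we show in Section~\ref{sec:rationals} that $C_\omega$ is representable. Granting this, $B$ is representable, and $C_3$ satisfies every valid equation in one variable.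

\subsection*{What is still missing}
Non-representability of $C_3$ does not yet say that $C_3$ violates a valid \emph{equation}. The argument above proves an implication: if relations $x_1,x_2,x_3,z$ in a model satisfy the analogues of (a), (b), (c), then $\top^{16}\subseteq z$. An equation has no hypotheses, so the hypotheses have to be moved inside the terms.

\section{The Ramsey equations}\label{sec:equations}

The hypotheses (a) and (b) were used only at the pairs $(p_i,p_j)$. So we collect in one term all the pairs at which they fail. For $k\ge1$ and variables $x_1,\dots,x_k,z$ let
\[
d_k:=\bigl((x_1\vee\dots\vee x_k)\to z\bigr)\ \vee\ \bigvee_{i=1}^{k}\bigl((x_i;x_i)\wedge_z x_i\bigr).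
\]
By \eqref{eq:terms}, in a model
\begin{equation}\label{eq:defect}
d_k=\Bigl(\top\setminus\bigcup_i x_i\Bigr)\cup\bigcup_i\bigl((x_i;x_i)\cap x_i\bigr)\cup z .
\end{equation}
Call the pairs in $d_k$ \emph{defects}. A defect is a pair without a color, or the long side of a monochromatic triangle, or a pair in $z$. The last kind is the price of the missing $\emptyset$. It is harmless: it only enlarges $d_k$, and we take $z=\emptyset$ whenever we want the equation to fail.

Hypothesis (c) carried information from a pair $(p_i,p_j)$ back to $(u,v)$. We need a term that holds at $(u,v)$ whenever a defect lies between $u$ and $v$. If $\top=X\times X$, then $\top;d;\top$ does this, being all of $\top$ as soon as $d\neq\emptyset$. For a general top it misses the defects that start at $u$ or end at $v$, since $\top$ need not be reflexive and the signature has no identity relation. For example, if $\top$ is $<$ on $\{0,1,2\}$, then $\top;d;\top=\emptyset$ for every $d$. We therefore take four terms,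
\[
J_k:=d_k\vee(1;d_k)\vee(d_k;1)\vee\bigl((1;d_k);1\bigr),
\]
and for $m\ge1$ we define the equation
\[
\varepsilon_{k,m}:\qquad 1^m\to J_k=1 .
\]
In a model it says $\top^m\subseteq J_k$: whenever $u$ and $v$ are joined by a path of $m$ steps, a defect lies between them.

\begin{theorem}\label{thm:sharp}
Let $k,m\ge1$. The equation $\varepsilon_{k,m}$ is valid in $\mathbf{RIS}$ if and only if $m\ge R_k-1$.
\end{theorem}

\begin{proof}
Let $m+1\ge R_k$. It suffices to verify the equation in a model, under an arbitrary assignment. Suppose that $(u,v)\in\top^m$ and $(u,v)\notin J_k$. There are points $u=p_0,p_1,\dots,p_m=v$, not necessarily distinct, with $(p_i,p_{i+1})\in\top$. By transitivity $(p_i,p_j)\in\top$ for all $i<j$.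

No pair $(p_i,p_j)$ with $i<j$ is a defect. For suppose $(p_i,p_j)\in d_k$. If $i>0$ then $(p_0,p_i)\in\top$, and if $j<m$ then $(p_j,p_m)\in\top$. So $(u,v)$ lies in $d_k$ if $i=0$ and $j=m$, in $\top;d_k$ if $i>0$ and $j=m$, in $d_k;\top$ if $i=0$ and $j<m$, and in $(\top;d_k);\top$ if $i>0$ and $j<m$. In each case $(u,v)\in J_k$.

Since $(p_i,p_j)\in\top\setminus d_k$, formula \eqref{eq:defect} gives a color $\chi(i,j)\in\{1,\dots,k\}$ with $(p_i,p_j)\in x_{\chi(i,j)}$. This colors the pairs of the $m+1\ge R_k$ indices (not of the points, which may repeat). So there are $i<j<l$ and $c$ with $\chi(i,j)=\chi(j,l)=\chi(i,l)=c$. Then $(p_i,p_l)\in(x_c;x_c)\cap x_c\subseteq d_k$, a contradiction.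

Conversely, let $1\le m\le R_k-2$. As $m+1<R_k$, there is a coloring $\chi$ of the pairs from $X=\{0,\dots,m\}$ with $k$ colors and no monochromatic triangle. Let $\top$ be $<$ on $X$ and take the model $\mathcal{P}(\top)$. Put $x_i=\{(p,q):p<q,\ \chi(p,q)=i\}$ and $z=\emptyset$. Every pair of $\top$ has a color, and a pair in $(x_i;x_i)\cap x_i$ would be the long side of a triangle of color $i$. So $d_k=\emptyset$ by \eqref{eq:defect}, and then $J_k=\emptyset$. But $(0,m)\in\top^m$ by the path $0<1<\dots<m$. Hence $\varepsilon_{k,m}$ fails.
\end{proof}

For example, $\varepsilon_{1,m}$ is valid exactly for $m\ge2$, and $\varepsilon_{2,m}$ exactly for $m\ge5$. In the color algebra $C_k$, by contrast, $K;K=K$ pretends that paths of every length exist, while the singletons pretend to be a coloring without defects. We state this in the form needed for both Theorems~\ref{thm:main} and~\ref{thm:gap}.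

\begin{lemma}\label{lem:fail}
Let $k\ge2$, $l\ge 1$, $m\ge1$ and $K=\{1,\dots,k\}$. Let $X_1,\dots,X_l\subseteq K$ have at most one element each and union $K$. Then $\varepsilon_{l,m}$ fails in $C_k$ under the assignment $x_i=X_i$, $z=\emptyset$. In particular $C_k\not\models\varepsilon_{k,m}$ for all $m\ge1$.
\end{lemma}

\begin{proof}
By \eqref{eq:terms} with $W=K$ and $z=\emptyset$, the terms $1,\vee,\wedge_z$ evaluate to $K,\cup,\cap$. So $(x_1\vee\dots\vee x_l)\to z=K\to\emptyset=\emptyset$. Also $(X_i;X_i)\cap X_i=\emptyset$: this is immediate if $X_i=\emptyset$, and if $X_i$ is a singleton then $X_i;X_i=K\setminus X_i$. Hence $d_l=\emptyset$, and $J_l=\emptyset$ by the first case of \eqref{eq:cases}. Since $K;K=K$, we have $1^m=K$. Thus $1^m\to J_l=\emptyset\neq K=1$. For the last claim take $l=k$ and $X_i=\{i\}$.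
\end{proof}

\section{A coloring of the rationals}\label{sec:rationals}

To represent $C_\omega$ we want a top whose pairs are colored by $\omega$ so that composition of color classes is given by \eqref{eq:comp}. This asks for two things: the forbidden triangles must not occur, and every allowed triangle must occur over every pair $(p,q)$. A loop $(p,p)$ of color $a$ would be a degenerate triangle of color $a$, so we look for an irreflexive top and take a strict linear order. The second demand puts a point between any two points, which leads to $(\mathbb{Q},<)$.

\begin{lemma}\label{lem:coloring}
There is a map $\chi\colon\{(p,q)\in\mathbb{Q}^2:p<q\}\to\omega$ such that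
\begin{itemize}
\item[(i)] there are no $p<q<r$ with $\chi(p,q)=\chi(q,r)=\chi(p,r)$;
\item[(ii)] whenever $p<q$, $a,b\in\omega$ and not $a=b=\chi(p,q)$, there is $r$ with $p<r<q$, $\chi(p,r)=a$ and $\chi(r,q)=b$;
\item[(iii)] $\chi$ is onto $\omega$.
\end{itemize}
\end{lemma}

The difficulty is that a witness $r$ for (ii) forms pairs with all the points already present, not only with $p$ and $q$, and these pairs must be colored without violating (i). With infinitely many colors we can give them colors that have never been used. This is the only place where $\omega$ matters, and it cannot be avoided: with $k$ colors, (i) alone fails on any $R_k$ points.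

\begin{proof}
Enumerate $\mathbb{Q}=\{q_1,q_2,\dots\}$. The set of quadruples $(p,q,a,b)\in\mathbb{Q}^2\times\omega^2$ with $p<q$ is countable; let $\rho_1,\rho_2,\dots$ list each of them infinitely often. We build finite sets $\emptyset=F_0\subseteq F_1\subseteq\cdots$ of rationals and colorings of their increasing pairs, each extending the previous one and each satisfying (i). At any moment only finitely many colors have been used, so unused colors are available. Stage $n$ has two steps.

\emph{Step 1.} If $q_n\notin F_{n-1}$, add it, and give the new pairs pairwise distinct unused colors. A triangle through $q_n$ contains two new pairs, and these have different colors. So (i) persists.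

\emph{Step 2.} Let $F$ be the current set and $\rho_n=(p,q,a,b)$. If $p,q\in F$ and not $a=b=\chi(p,q)$, choose a rational $r\notin F$ with $p<r<q$ and add it; otherwise do nothing. Put $\chi(p,r)=a$ and $\chi(r,q)=b$, and give the remaining pairs formed by $r$ and points of $F$ pairwise distinct unused colors different from $a$ and $b$. Consider a triangle through $r$. If it is $\{p,r,q\}$, its colors $a,b,\chi(p,q)$ are not all equal. Otherwise it has a vertex $s\notin\{p,q,r\}$ and a third vertex $t$. The color of the pair $\{s,r\}$ differs from that of $\{t,r\}$, which is $a$, $b$ or another of the new colors. So (i) persists. Let $F_n$ be the resulting set.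

By Step 1 the union $\chi$ of these colorings is defined on all increasing pairs of rationals. It satisfies (i), since any three points lie in some $F_n$. For (ii), the quadruple $(p,q,a,b)$ is $\rho_n$ for some $n$ with $p,q\in F_{n-1}$, and Step 2 of that stage supplies $r$. For (iii), given $a$, apply (ii) to any $p<q$ and any $b\ne a$ to get $r$ with $\chi(p,r)=a$.
\end{proof}

\begin{lemma}\label{lem:rep}
The map $h(X)=\{(p,q):p<q,\ \chi(p,q)\in X\}$ is a representation of $C_\omega$ with base $\mathbb{Q}$ and top $<$. It preserves all Boolean operations relative to the top, and $h(\emptyset)=\emptyset$, $h(\omega)={<}$.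
\end{lemma}

\begin{proof}
The map $h$ is the inverse image under $\chi$, so it preserves unions, intersections, complements, $\emptyset$, the top, and hence $\to$. It is injective by (iii). It remains to show $h(X);h(Y)=h(X;Y)$.

Let $(p,q)\in h(X);h(Y)$, say $p<r<q$ with $a=\chi(p,r)\in X$ and $b=\chi(r,q)\in Y$. By (i), not $a=b=\chi(p,q)$. So $\chi(p,q)\in X;Y$ by \eqref{eq:comp}.

Let $(p,q)\in h(X;Y)$. By \eqref{eq:comp} there are $a\in X$ and $b\in Y$ such that not $a=b=\chi(p,q)$. The point $r$ given by (ii) shows that $(p,q)\in h(X);h(Y)$.
\end{proof}

\section{Few elements cannot count the colors}\label{sec:small}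

Elements $X_1,\dots,X_n$ of $\mathcal{P}(K)$ generate a Boolean subalgebra $B$ whose atoms are the nonempty sets of the form $Y_1\cap\dots\cap Y_n$ with $Y_i\in\{X_i,K\setminus X_i\}$ (for $n=0$ the only atom is $K$). There are at most $2^n$ atoms, they partition $K$, and the elements of $B$ are the unions of atoms. If $K$ has more than $2^n$ elements, some atom is not a singleton, and this atom can play the role of the block $\{2,3\}$ in Section~\ref{sec:three}.

\begin{lemma}\label{lem:small}
Let $n\ge0$ and $k>2^n$. Every subset of $C_k$ with at most $n$ elements is contained in a Boolean subalgebra $B$ of $\mathcal{P}(\{1,\dots,k\})$ that is closed under $;$ and embeds into $C_\omega$ by a map preserving all Boolean operations and $;$.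
\end{lemma}

\begin{proof}
Let $B$ be the Boolean subalgebra generated by the given elements, with atoms $\beta_1,\dots,\beta_r$, where $r\le2^n<k$. It is closed under $;$ because by \eqref{eq:cases} every product $X;Y$ is $\emptyset$, $K$ or $K\setminus X$. Since $r<k$, there is $j$ with $|\beta_j|\ge2$. Choose disjoint sets $\gamma_i\subseteq\omega$ with $|\gamma_i|=|\beta_i|$ for $i\neq j$, and let $\gamma_j$ be the infinite set that remains. Then $\gamma_1,\dots,\gamma_r$ partition $\omega$ into nonempty sets, and $|\gamma_i|=1$ if and only if $|\beta_i|=1$. Let $\varphi(X)$ be the union of the $\gamma_i$ with $\beta_i\subseteq X$. This is an embedding of Boolean algebras $\varphi\colon B\to\mathcal{P}(\omega)$.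

Let $X,Y\in B$. Then $X$ is empty if and only if $\varphi(X)$ is, and $X=Y$ if and only if $\varphi(X)=\varphi(Y)$. Moreover $X$ is a singleton if and only if $X=\beta_i$ with $|\beta_i|=1$, if and only if $\varphi(X)=\gamma_i$ with $|\gamma_i|=1$, if and only if $\varphi(X)$ is a singleton. So the same case of \eqref{eq:cases} applies to $(X,Y)$ and to $(\varphi(X),\varphi(Y))$. Since $\varphi$ preserves $\emptyset$, complements and the top, $\varphi(X;Y)=\varphi(X);\varphi(Y)$.
\end{proof}

The hypothesis $k>2^n$ cannot be dropped. If $k\le2^n$, then $n$ sets can separate all $k$ colors, so that $B$ is all of $C_k$, which is not representable by Theorem~\ref{thm:sharp} and Lemma~\ref{lem:fail}. The proof of Theorem~\ref{thm:gap} exploits exactly this.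

We record the consequence of Lemma~\ref{lem:small} in the generality needed later. Let $\Sigma$ be a signature with
\begin{equation}\label{eq:sigma}
\{\to,;\}\subseteq\Sigma\subseteq\{\to,\cup,\cap,\setminus,{}^{c},\emptyset,\top,;\}.
\end{equation}
Each $C_K$ is a $\Sigma$-algebra through its Boolean structure, with $\top$ read as $K$ and ${}^c$ as complement relative to $\top$. A \emph{universal sentence in $n$ variables} is a sentence $\forall v_1\dots\forall v_n\,\psi$ with $\psi$ quantifier-free. An equation $s=t$ is the case where $\psi$ is $s=t$.

\begin{lemma}\label{lem:transfer}
A universal $\Sigma$-sentence in at most $n$ variables that is true in $C_\omega$ is true in $C_k$ for all $k>2^n$. In particular, for $k>2^n$ the algebra $C_k$ satisfies every equation of $\mathrm{Eq}(\mathbf{RIS})$ in at most $n$ variables.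
\end{lemma}

\begin{proof}
Assign elements of $C_k$ to the variables. By Lemma~\ref{lem:small} they lie in a $\Sigma$-subalgebra $B$ with a $\Sigma$-embedding $\varphi\colon B\to C_\omega$. An embedding commutes with terms and is injective, so an equation holds at the given elements if and only if it holds at their images, and the same follows for the Boolean combination $\psi$ of equations. Since $\psi$ holds at the images, it holds in $C_k$. For the last claim, $C_\omega$ is representable by Lemma~\ref{lem:rep}, so it satisfies every valid equation.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $n\ge0$, $k=2^n+1\ge2$, $A=C_k$ and $\varepsilon=\varepsilon_{k,R_k-1}$. Then $\varepsilon$ is valid by Theorem~\ref{thm:sharp}, $A\not\models\varepsilon$ by Lemma~\ref{lem:fail}, and $A$ satisfies all valid equations in at most $n$ variables by Lemma~\ref{lem:transfer}.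

Now let $E\subseteq\mathrm{Eq}(\mathbf{RIS})$ be a set of equations each of which has at most $n$ variables. Every finite $E$ is of this kind for some $n$. With $A$ and $\varepsilon$ as above, $A\models E$ and $A\not\models\varepsilon$. By soundness, $\varepsilon$ does not follow from $E$, so $E$ does not axiomatize $\mathrm{Eq}(\mathbf{RIS})$.
\end{proof}

The equation used here spends one variable on each of the $2^n+1$ colors. But $n+1$ sets suffice to separate $2^n+1$ colors, and once $z=\emptyset$ the atoms of the Boolean algebra that they generate are values of terms. So we replace the color variables by these terms, at the cost of one variable for $z$.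

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
Use the variables $z,y_1,\dots,y_{n+1}$. For $S\subseteq\{1,\dots,n+1\}$ let
\[
t_S:=\ell_1\wedge_z\dots\wedge_z\ell_{n+1},\qquad
\ell_i=\begin{cases} y_i & \text{if } i\in S,\\ y_i\to z & \text{if } i\notin S.\end{cases}
\]
Let $l=2^{n+1}$ and $m=R_l-1$, and let $\delta_n$ be obtained from $\varepsilon_{l,m}$ by substituting the $l$ terms $t_S$, in any order, for $x_1,\dots,x_l$. It has $n+2$ variables, and it is valid as a substitution instance of an equation that is valid by Theorem~\ref{thm:sharp}.

Let $k=2^n+1$. By Lemma~\ref{lem:transfer} and soundness it suffices to show $C_k\not\models\delta_n$. Since $k\le2^{n+1}$, we can choose distinct sets $S_1,\dots,S_k\subseteq\{1,\dots,n+1\}$, one code for each color. Put $z=\emptyset$ and $y_i=\{j\le k:i\in S_j\}$. Then $\wedge_z$ is intersection and $y_i\to z$ is the complement of $y_i$. So $j\in t_S$ if and only if, for all $i$, we have $i\in S_j$ exactly when $i\in S$. That is, $t_S=\{j:S_j=S\}$. These sets have at most one element, because the $S_j$ are distinct, and their union is $\{1,\dots,k\}$, because $j\in t_{S_j}$. By Lemma~\ref{lem:fail}, $\varepsilon_{l,m}$ fails at these values, which means that $\delta_n$ fails in $C_k$.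
\end{proof}

\section{Other signatures, other tops, first-order axioms}\label{sec:range}

The proof used little about $\mathbf{RIS}$: the class contains $C_\omega$, and it satisfies an equation $\varepsilon_{k,m}$ for arbitrarily large $k$. Extra Boolean operations do no harm, since all our maps preserve them. To reach arbitrary first-order axioms we need one more tool, because a sentence with existential quantifiers cannot be tested inside small subalgebras. We pass instead to a limit of the algebras $C_k$.

Recall the standard facts. An ultrafilter $D$ on an infinite set $I$ is \emph{nonprincipal} if it contains no finite set; such $D$ exist and contain all cofinite subsets of $I$. The \emph{ultraproduct} $\prod_{i\in I}A_i/D$ is the quotient of the product that identifies two sequences when they agree on a set in $D$. \emph{\L o\'s's theorem} says that a first-order sentence holds in the ultraproduct if and only if the set of $i$ for which it holds in $A_i$ belongs to $D$. For an algebra $C$, let $\mathsf{ISP_U}(C)$ be the class of algebras isomorphic to a subalgebra of an ultrapower of $C$, that is, of an ultraproduct all of whose factors are $C$. An algebra lies in $\mathsf{ISP_U}(C)$ if and only if it satisfies every universal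 sentence true in $C$; see \cite[Ch.~V, \S2]{BS}.

\begin{theorem}\label{thm:range}
Let $\Sigma$ be a signature as in \eqref{eq:sigma}. Let $\mathcal{K}$ be a class of $\Sigma$-algebras containing $\mathsf{ISP_U}(C_\omega)$ such that for infinitely many $k$ there is $m$ with $\mathcal{K}\models\varepsilon_{k,m}$. Then
\begin{itemize}
\item[(a)] $\mathcal{K}$ is not the class of models of any set of universal first-order sentences (in particular equations or quasi-equations) with a bounded number of variables;
\item[(b)] $\mathcal{K}$ is not the class of models of any finite set of first-order sentences.
\end{itemize}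
\end{theorem}

\begin{proof}
Let $I$ be the infinite set of $k\ge2$ for which $\mathcal{K}\models\varepsilon_{k,m}$ for some $m$. By Lemma~\ref{lem:fail}, $C_k\notin\mathcal{K}$ for $k\in I$.

(a) Suppose that $\mathcal{K}$ is the class of models of a set $E$ of universal sentences in at most $n$ variables. Since $C_\omega\in\mathcal{K}$, we have $C_\omega\models E$. Take $k\in I$ with $k>2^n$. By Lemma~\ref{lem:transfer}, $C_k\models E$, so $C_k\in\mathcal{K}$, a contradiction.

(b) Let $U=\prod_{k\in I}C_k/D$ with $D$ a nonprincipal ultrafilter on $I$. A universal sentence true in $C_\omega$ holds in $C_k$ for all but finitely many $k\in I$ by Lemma~\ref{lem:transfer}, so it holds in $U$ by \L o\'s's theorem. Hence $U\in\mathsf{ISP_U}(C_\omega)\subseteq\mathcal{K}$. Suppose that $\mathcal{K}$ is the class of models of finitely many sentences, and let $\sigma$ be their conjunction. Then $C_k\models\neg\sigma$ for all $k\in I$, so $U\models\neg\sigma$ by \L o\'s's theorem. This contradicts $U\in\mathcal{K}$.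
\end{proof}

Part (a) uses only $C_\omega\in\mathcal{K}$; the full hypothesis $\mathsf{ISP_U}(C_\omega)\subseteq\mathcal{K}$ serves to place $U$ in $\mathcal{K}$ in part (b). It is easy to meet. A \emph{quasi-equation} is a universal sentence whose quantifier-free part has the form $(s_1=t_1\wedge\dots\wedge s_r=t_r)\Rightarrow s=t$ with $r\ge0$. A \emph{variety} (\emph{quasivariety}) is the class of models of a set of equations (quasi-equations), and the variety (quasivariety) \emph{generated} by a class is the class of models of all equations (quasi-equations) true in it. By the fact recalled above, a class defined by universal sentences that contains $C_\omega$ also contains $\mathsf{ISP_U}(C_\omega)$. This applies to all varieties and quasivarieties. Let $\mathbf{V}(\mathbf{RIS})$ be the variety generated by $\mathbf{RIS}$.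

\begin{corollary}\label{cor:between}
Conclusions (a) and (b) of Theorem~\ref{thm:range} hold for every class $\mathcal{K}$ with $\mathbf{RIS}\subseteq\mathcal{K}\subseteq\mathbf{V}(\mathbf{RIS})$. In particular, neither $\mathbf{RIS}$ nor $\mathbf{V}(\mathbf{RIS})$ is finitely axiomatizable, even in first-order logic.
\end{corollary}

\begin{proof}
Take $\Sigma=\{\to,;\}$. By Lemma~\ref{lem:rep}, $C_\omega\in\mathbf{RIS}$. Since $\mathbf{RIS}$ is a quasivariety, $\mathsf{ISP_U}(C_\omega)\subseteq\mathbf{RIS}\subseteq\mathcal{K}$. By Theorem~\ref{thm:sharp}, $\mathbf{V}(\mathbf{RIS})$, and with it $\mathcal{K}$, satisfies $\varepsilon_{k,R_k-1}$ for all $k$.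
\end{proof}

For $\Sigma$ as in \eqref{eq:sigma} and a transitive relation $\top$, a \emph{$\Sigma$-algebra of relations with top $\top$} is a nonempty set of subsets of $\top$ closed under the operations in $\Sigma$, with complement taken relative to $\top$.

\begin{corollary}\label{cor:tops}
Let $\Sigma$ be as in \eqref{eq:sigma}, and let $\mathcal{T}$ be any class of transitive relations with $(\mathbb{Q},<)\in\mathcal{T}$. The variety and the quasivariety generated by the $\Sigma$-algebras of relations with top in $\mathcal{T}$ satisfy the hypotheses of Theorem~\ref{thm:range}. So the corresponding equational and quasi-equational theories are not finitely axiomatizable, nor axiomatizable with boundedly many variables.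
\end{corollary}

\begin{proof}
Let $\mathcal{K}$ be the generated variety or quasivariety. By Lemma~\ref{lem:rep}, $C_\omega$ is isomorphic as a $\Sigma$-algebra to a $\Sigma$-algebra of relations with top $(\mathbb{Q},<)$. So $C_\omega\in\mathcal{K}$, and hence $\mathsf{ISP_U}(C_\omega)\subseteq\mathcal{K}$. The equations $\varepsilon_{k,m}$ use only $\to$ and $;$, and a $\Sigma$-algebra of relations is a model when the other operations are forgotten. By Theorem~\ref{thm:sharp} the generating algebras satisfy $\varepsilon_{k,R_k-1}$ for all $k$, and therefore so does $\mathcal{K}$. Finally, a set of equations or quasi-equations that axiomatizes the theory has $\mathcal{K}$ as its class of models, so Theorem~\ref{thm:range} excludes finite sets and sets with boundedly many variables.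
\end{proof}

The class $\mathcal{T}$ may consist of all transitive relations, all strict partial orders, all strict linear orders, or $(\mathbb{Q},<)$ alone. With $\Sigma=\{\cup,\cap,{}^{c},\emptyset,\top,\to,;\}$ the corollary covers Boolean algebras of relations with composition under a transitive top. Some condition on $\mathcal{T}$ is needed: if $\mathcal{T}$ contains only the empty relation, the only algebra has one element, and the single equation $x=y$ axiomatizes its theory.

\begin{thebibliography}{9}

\bibitem{BS}
Burris and Sankappanavar, \emph{A Course in Universal Algebra}.

\bibitem{LS}
Andrew Lewis-Smith and Ja\v{s} \v{S}emrl, \emph{Implication Algebras and Implication Semigroups of Binary Relations}, arXiv:2301.02266 (2023).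

\end{thebibliography}
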